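\title{A finitely presented immutable subgroup of a hyperbolic group with unsolvable membership problem}

\begin{abstract}
A finitely generated subgroup $H$ of a torsion-free hyperbolic group $\Gamma$ is immutable if it has only finitely many conjugacy classes of embeddings into $\Gamma$. We show that the membership problem for finitely presentable immutable subgroups is not solvable in general: there are a torsion-free hyperbolic group $\Gamma$ and a single immutable subgroup $H\le\Gamma$ of type F in which membership is undecidable. On the way we construct a finite $C'(1/6)$ presentation of a torsion-free group containing a finitely generated free subgroup with unsolvable membership problem. A small cancellation group simulates a register machine, a free group absorbs the error terms that make the simulation hyperbolic, and two lattices with property (T) are attached to make the subgroup immutable.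
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\Gamma$ be a torsion-free hyperbolic group given by a finite presentation. Elements of $\Gamma$ are given as words in the generators.

\begin{definition}
A finitely generated subgroup $H\le\Gamma$ is \emph{immutable} if there are finitely many injective homomorphisms $\phi_1,\dots,\phi_n\colon H\to\Gamma$ such that every injective homomorphism $H\to\Gamma$ is conjugate, by an element of $\Gamma$, to one of the $\phi_i$. In other words, $H$ has only finitely many conjugacy classes of embeddings into $\Gamma$.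
\end{definition}

The \emph{membership problem} for a class of finitely generated subgroups of $\Gamma$ asks for an algorithm that takes as input a finite set $\mathcal A\subseteq\Gamma$ such that $\langle\mathcal A\rangle$ belongs to the class, together with an element $g\in\Gamma$, and decides whether $g\in\langle\mathcal A\rangle$. For a single subgroup $H$ we call the set of words that represent elements of $H$ its \emph{membership set}. If one subgroup in the class has a membership set that is not recursive, the membership problem for the class is unsolvable.

Membership in a fixed subgroup is a question about metrics. Let $H=\langle\mathcal A\rangle$, let $|\cdot|$ and $|\cdot|_{\mathcal A}$ be the word lengths in $\Gamma$ and in $H$, and define the \emph{distortion} of $H$ in $\Gamma$ by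
\[
\operatorname{Dist}(n)=\max\{|h|_{\mathcal A}: h\in H,\ |h|\le n\}.
\]
Suppose that $\operatorname{Dist}$ is bounded by a recursive function $\Phi$. The word problem in $\Gamma$ is solvable, so one decides whether a word $g$ of length $n$ lies in $H$ by comparing it with the finitely many words of length at most $\Phi(n)$ in $\mathcal A^{\pm1}$. This settles, for instance, all quasiconvex subgroups, whose distortion is linear. A subgroup with undecidable membership must therefore be distorted beyond every recursive bound.

Immutability measures something different, namely how little room $H$ has to move inside $\Gamma$. A nontrivial free subgroup with basis $y_1,\dots,y_r$ is never immutable. The embeddings that send $y_1$ to $y_1^n$ and fix the other $y_i$ are pairwise non-conjugate, because the stable length $\lim_k|g^k|/k$ is a conjugacy invariant, is positive for $g=y_1$, and is multiplied by $n$ when $g$ is replaced by $g^n$. So when $\Gamma$ is free the only immutable subgroup is the trivial one. At the other extreme, every finitely generated subgroup with property (T) is immutable (Proposition~\ref{prop:T}).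

It is known that there are torsion-free hyperbolic groups in which the membership problem for finitely generated immutable subgroups is unsolvable, but the immutable subgroups arising in that construction are never finitely presentable. This leads to the following question, from the work of Groves and Wilton \cite{GW}.

\medskip
\noindent\textbf{Question.} \emph{Is the membership problem for the class of finitely presentable immutable subgroups solvable in every torsion-free hyperbolic group?}
\medskip

One is tempted to answer yes. If $H$ is finitely presented, the homomorphisms $H\to\Gamma$ are the solutions of a finite system of equations over $\Gamma$; if $H$ is also immutable, the injective solutions fall into finitely many conjugacy classes. So a finite amount of data describes $H$ and all its copies in $\Gamma$. But this data says nothing about distortion, and the answer is no. Recall that a group is \emph{of type F} if it is the fundamental group of a finite aspherical CW complex; such a group is finitely presented.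

\begin{theorem}\label{thm:A}
There are a torsion-free hyperbolic group $\Gamma$ and a single finitely presented, indeed type F, immutable subgroup $H\le\Gamma$ whose membership set is not recursive. In particular, the membership problem for finitely presentable immutable subgroups of $\Gamma$ is unsolvable, even if a finite presentation of $H$ and the list $\phi_1,\dots,\phi_n$ are supplied.
\end{theorem}

A recursively enumerable set is \emph{many-one complete} ($m$-complete) if every recursively enumerable set is its preimage under some computable map. The condition $C'(1/6)$ is recalled in Section~\ref{sec:G}.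

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] There are a finite $C'(1/6)$ presentation of a torsion-free (hyperbolic) group $G$ and a finitely generated free subgroup $F_0\le G$ with unsolvable membership problem. The distortion of $F_0$ in $G$ is bounded by no recursive function.
\item[(2)] In Theorem~\ref{thm:A} and in \textup{(1)} the membership set can be taken to be many-one complete recursively enumerable.
\item[(3)] The group $H$ of Theorem~\ref{thm:A} has finitely many conjugacy classes of embeddings into every torsion-free hyperbolic group. Hence Theorem~\ref{thm:A} holds, with the same $H$, for every torsion-free hyperbolic group containing $\Gamma$.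
\end{enumerate}
\end{theorem}

The construction has two halves. The first produces $G$ and $F_0$ by a small cancellation construction of Rips type that simulates a register machine; Section~\ref{sec:example} shows it on a machine with two states, and Sections~\ref{sec:machine}--\ref{sec:detect} carry it out in general. Since $F_0$ is free, it is not immutable. The second half, Sections~\ref{sec:lattices} and~\ref{sec:immutable}, enlarges $G$ to $\Gamma$ and $F_0$ to $H$ by attaching two lattices with property (T), without changing which of the test elements lie in the subgroup. Section~\ref{sec:tools} collects the standard facts that are used, and Section~\ref{sec:proofs} assembles the proofs of the theorems.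

\section{The idea on a two-state machine}\label{sec:example}

Consider a machine that holds an integer $n$ and has two states $i_0$ and $i_*$. In state $i_0$ it halves $n$ and stays in $i_0$ if $n$ is even, and moves to $i_*$ without changing $n$ if $n$ is odd; in state $i_*$ it stops. Its two rules are the partial maps
\[
f_1(2u,i_0)=(u,i_0),\qquad f_2(2u+1,i_0)=(2u+1,i_*)\qquad(u\in\mathbb Z).
\]
We ask which configurations $(n,i_0)$ reach $(1,i_*)$; these are the ones with $n$ a power of $2$.

\emph{Step 1: rules as conjugations.} Encode $(n,i_0)$ as $x^nt_0$ and $(n,i_*)$ as $x^nt_*$, and put $w=xt_*$. In the group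
\[
E=\langle x,t_0,t_*,s_1,s_2\mid s_1xs_1^{-1}=x^2,\ s_1t_0s_1^{-1}=t_0,\ s_2x^2s_2^{-1}=x^2,\ s_2xt_*s_2^{-1}=xt_0\rangle
\]
the letter $s_j$ passes through a configuration from right to left and applies $f_j$ as it goes. The computation $(2,i_0)\to(1,i_0)\to(1,i_*)$ reads
\[
x^2t_0\cdot s_1s_2=s_1\cdot xt_0\cdot s_2=s_1s_2\cdot w.
\]
This group is not hyperbolic. The elements $s_1$ and $t_0$ commute, and they generate $\mathbb Z^2$, as one sees from the homomorphism $E\to\mathbb Z^2$ with $s_1\mapsto(1,0)$, $t_0,t_*\mapsto(0,1)$ and $x,s_2\mapsto0$.

\emph{Step 2: garbage.} To gain hyperbolicity we spoil each relation with a long positive word in two new letters $c_1,c_2$, chosen so that small cancellation theory applies: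
\[
s_1xs_1^{-1}=\gamma_{11}x^2,\quad s_1t_0s_1^{-1}=\gamma_{12}t_0,\quad s_2x^2s_2^{-1}=\gamma_{21}x^2,\quad s_2xt_*s_2^{-1}=\gamma_{22}xt_0 .
\]
The words $\gamma$, the \emph{garbage}, now sit inside the configurations and must be moved out of the way. So we also require that each letter $b\in\{x,t_0,t_*\}$ conjugate each $c_k$ to a long positive word in $c_1,c_2$. Then
\[
s_1xt_0s_1^{-1}=\gamma_{11}x^2\gamma_{12}t_0=c\,x^2t_0,\qquad c=\gamma_{11}\cdot x^2\gamma_{12}x^{-2},
\]
where $c$ is again a positive word in $c_1,c_2$, and the computation becomes
\[
x^2t_0\cdot s_1s_2=c^{-1}s_1\cdot xt_0\cdot s_2=\xi\,w,\qquad \xi=c^{-1}s_1\gamma_{22}^{-1}s_2 .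
\]
The machine still runs, but it leaves behind the word $\xi$ in the letters $c_k^{-1}$ and $s_j$.

\emph{Step 3: absorbing the garbage.} We want a finitely presented subgroup that contains a test element exactly when the configuration reaches $(1,i_*)$. The obvious candidate $\langle c_1,c_2,s_1,s_2,w\rangle$ contains $x^nt_0$ for every power $n$ of $2$. But each such element conjugates $c_1$ to a word in $c_1,c_2$, which is a relation among the generators for every successful computation, and nothing suggests that finitely many of these relations imply the rest. So we keep the garbage out of the subgroup and let it act on the subgroup instead. Add a free group $D=F(d_1,d_2)$, and relations saying that $a^{-1}d_ka$ is a long positive word in $d_1,d_2$ for each $a\in\{c_1^{-1},c_2^{-1},s_1,s_2\}$. Then $\xi^{-1}D\xi\le D$. Put $\hat s_j=ws_jw^{-1}$. From $x^2t_0w^{-1}=\xi\,(\hat s_1\hat s_2)^{-1}$ we get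
\[
(x^2t_0w^{-1})^{-1}\,d_1\,(x^2t_0w^{-1})=\hat s_1\hat s_2\,(\xi^{-1}d_1\xi)\,(\hat s_1\hat s_2)^{-1}\in\langle d_1,d_2,\hat s_1,\hat s_2\rangle .
\]
The garbage has disappeared into $D$. We shall see that the subgroup on the right is free on the four listed elements, and that the conjugate of $d_1$ by $x^nt_0w^{-1}$ lies in it only if $(n,i_0)$ reaches $(1,i_*)$. Both facts come from the action on a tree.

\section{Background}\label{sec:tools}

We write $F(\cdot)$ for the free group on the listed elements. Two non-commuting elements of a free group form a basis of the subgroup they generate: that subgroup is free, non-abelian and $2$-generated, hence free of rank $2$, and a generating pair of a free group of rank $2$ is a basis because such a group is Hopfian.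

\subsection{HNN extensions}
Let $B$ be a group and let $\theta_j\colon B_j\to B_j'$ be isomorphisms between subgroups of $B$, the \emph{associated subgroups}. The \emph{multiple HNN extension} with base $B$ and stable letters $s_j$ is
\[
B^*=\langle B,\ s_j\mid s_jgs_j^{-1}=\theta_j(g)\ \ (g\in B_j)\rangle;
\]
it suffices to impose the relations for generators $g$ of $B_j$. The base $B$ embeds in $B^*$. \emph{Britton's lemma} says that if $g_0s_{j_1}^{\epsilon_1}g_1\cdots s_{j_\ell}^{\epsilon_\ell}g_\ell=1$ with $\ell\ge1$, $g_\mu\in B$ and $\epsilon_\mu=\pm1$, then the word contains a \emph{pinch}: a subword $s_jg_\mu s_j^{-1}$ with $g_\mu\in B_j$ or $s_j^{-1}g_\mu s_j$ with $g_\mu\in B_j'$. The stable letters freely generate a free subgroup, since killing $B$ maps them to a free basis. The extension formed with only some of the stable letters embeds in $B^*$, since $B^*$ is a multiple HNN extension of it. An element of finite order in an HNN extension or an amalgam is conjugate into the base or into a factor, so these constructions preserve torsion-freeness.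

\subsection{Segments of groups}
Let $\Pi_1,\dots,\Pi_n$ be groups and let $\Sigma_\mu$ be a common subgroup of $\Pi_\mu$ and $\Pi_{\mu+1}$ for $1\le\mu<n$. The iterated amalgam $\Pi=\Pi_1*_{\Sigma_1}\Pi_2*_{\Sigma_2}\cdots*_{\Sigma_{n-1}}\Pi_n$ contains each $\Pi_\mu$ and acts on its \emph{Bass--Serre tree} $T$. The vertices of $T$ are the cosets $g\Pi_\mu$ and the edges are the cosets $g\Sigma_\mu$, written $g[\Pi_\mu]$ and $g[\Sigma_\mu]$; the edge $g[\Sigma_\mu]$ joins $g[\Pi_\mu]$ to $g[\Pi_{\mu+1}]$. The index $\mu$ is the \emph{type} of the vertex or edge, and $\Pi$ preserves types. The \emph{base path} consists of the vertices $[\Pi_\mu]$ and edges $[\Sigma_\mu]$, whose stabilizers are $\Pi_\mu$ and $\Sigma_\mu$.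

Subgroups $H_\mu\le\Pi_\mu$ form a \emph{compatible family} if $H_\mu\cap\Sigma_\mu=H_{\mu+1}\cap\Sigma_\mu$ for all $\mu<n$. The next lemma is the source of all our information about $F_0$ and $H$.

\begin{lemma}\label{lem:tree}
Let $(H_\mu)$ be a compatible family, put $\Sigma'_\mu=H_\mu\cap\Sigma_\mu$, let $H^*\le\Pi$ be generated by the $H_\mu$, and let $T^*\subseteq T$ be the union of the $H^*$-translates of the base path. Then:
\begin{enumerate}
\item[(a)] the natural map $H_1*_{\Sigma'_1}\cdots*_{\Sigma'_{n-1}}H_n\to H^*$ is an isomorphism;
\item[(b)] $T^*$ is a subtree, and its edges of type $\mu$ are the $H^*$-translates of $[\Sigma_\mu]$;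
\item[(c)] $H^*\cap\Pi_\mu=H_\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\hat H$ be the abstract amalgam in (a), let $\hat T$ be its Bass--Serre tree, and let $\iota\colon\hat H\to\Pi$ be the natural map, whose image is $H^*$. The formulas $f(h[H_\mu])=\iota(h)[\Pi_\mu]$ and $f(h[\Sigma'_\mu])=\iota(h)[\Sigma_\mu]$ define an equivariant, type-preserving simplicial map $f\colon\hat T\to T$ with image $T^*$.

The map $f$ is injective on the edges at each vertex. By equivariance it is enough to consider a base vertex $[H_\mu]$. Two edges at $[H_\mu]$ with the same image have the same type $\nu\in\{\mu-1,\mu\}$, so they are $h[\Sigma'_\nu]$ and $h'[\Sigma'_\nu]$ with $h,h'\in H_\mu$ and $h^{-1}h'\in\Sigma_\nu$. By compatibility $H_\mu\cap\Sigma_\nu=\Sigma'_\nu$, so the two edges are equal.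

Therefore $f$ sends paths without backtracking to paths without backtracking, and since $T$ is a tree, $f$ is injective. If $h\in\hat H$ and $\iota(h)\in\Pi_\mu$, then $f(h[H_\mu])=[\Pi_\mu]=f([H_\mu])$, so $h\in H_\mu$. This gives (c), and also (a), because $\iota$ is injective on $H_\mu$. Finally $T^*=f(\hat T)$ is connected, and $f$ preserves types, which gives (b).
\end{proof}

\subsection{Hyperbolic groups}
In a metric space the \emph{Gromov product} is $(y|z)_o=\frac12\big(d(o,y)+d(o,z)-d(y,z)\big)$. A finitely generated group is \emph{hyperbolic} if, for a word metric and some $\delta\ge0$,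
\begin{equation}\label{eq:four}
(y|z)_o\ge\min\{(y|y')_o,(y'|z)_o\}-\delta\qquad\text{for all }o,y,y',z .
\end{equation}
Points of the boundary are classes of sequences $(y_n)$ with $(y_n|y_m)_1\to\infty$, where $(y_n)$ and $(z_n)$ are identified if $(y_n|z_n)_1\to\infty$. A finitely generated subgroup is \emph{undistorted} if its distortion is bounded by a linear function. A subgroup $\Sigma\le\Pi$ is \emph{malnormal} if $\Sigma\cap g\Sigma g^{-1}=1$ for all $g\in\Pi\setminus\Sigma$. A hyperbolic group is \emph{elementary} if it is virtually cyclic. We use the following facts.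
\begin{enumerate}
\item[(H1)] A hyperbolic group is finitely presented and has solvable word problem.
\item[(H2)] A subgroup of a hyperbolic group is quasiconvex if and only if it is finitely generated and undistorted.
\item[(H3)] In a torsion-free hyperbolic group, let $g\ne1$. The centralizer of $g$ is infinite cyclic. The group $\langle g\rangle$ is undistorted, the sequences $(g^n)$ and $(g^{-n})$ converge to two distinct boundary points $g^{+\infty}$ and $g^{-\infty}$, both fixed by $g$, and the stabilizer of each of these points is cyclic.
\item[(H4)] (Combination theorem \cite{BF,KM}.) An amalgam of two hyperbolic groups along a subgroup that is quasiconvex in both factors and malnormal in at least one of them is hyperbolic.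
\item[(H5)] (Kapovich \cite{Kap}.) Every non-elementary subgroup of a torsion-free hyperbolic group $\Delta$ contains a free group of rank two that is malnormal and quasiconvex in $\Delta$.
\end{enumerate}

\begin{lemma}\label{lem:roots}
In a torsion-free hyperbolic group, an element that commutes with two non-commuting elements is trivial, and if $y^n=z^n\ne1$ with $n\ge1$, then $y=z$.
\end{lemma}

\begin{proof}
If $g\ne1$ commutes with $y$ and $z$, then $y$ and $z$ lie in the cyclic centralizer of $g$ and commute. If $y^n=z^n=g\neq1$, then $y$ and $z$ lie in the infinite cyclic centralizer of $g$, where $n$-th roots are unique.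
\end{proof}

\section{Register machines and conjugation}\label{sec:machine}

\subsection{The machine}
A \emph{register (Minsky) machine} has finitely many registers $R_1,\dots,R_\nu$ holding non-negative integers, a finite set $S$ of states containing an initial state $i_0$ and a halting state $i_*$, no instruction at $i_*$, and exactly one instruction at every other state $i$, of one of two kinds:
\begin{itemize}
\item add $1$ to $R_\lambda$ and go to $i'$;
\item if $R_\lambda>0$, subtract $1$ from it and go to $i'$; otherwise go to $i''$.
\end{itemize}
Such machines compute all partial recursive functions of an input placed in $R_1$. We fix a machine for which the set $K$ of those $m\in\mathbb N$ such that the machine halts when started in state $i_0$ with registers $(m,0,\dots,0)$ is many-one complete recursively enumerable; in particular $K$ is not recursive. We may assume that all registers are $0$ whenever $i_*$ is reached: insert, in front of $i_*$, one state for each register with the instruction ``if $R_\lambda>0$, subtract $1$ and stay; otherwise go on''.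

Encode the register contents $(a_1,\dots,a_\nu)$ by $n=\prod_\lambda p_\lambda^{a_\lambda}$, where $p_\lambda$ is the $\lambda$-th prime. The instructions become operations on $n$ that depend only on a residue class. Let $V=\mathbb Z\times S$; its elements are \emph{configurations}. Negative $n$ encode nothing, but a subgroup that contains $x^P$ also contains $x^{-P}$, so they cannot be excluded. A \emph{rule} is a tuple $j=(i,P,r;\,i',Q,r')$ with $i,i'\in S$, $P,Q\ge1$, $0\le r<P$, $r'\ge0$, and it defines the injective partial map
\[
f_j(Pu+r,\,i)=(Qu+r',\,i')\qquad(u\in\mathbb Z).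
\]
An instruction of the first kind gives the rule $(i,1,0;\,i',p_\lambda,0)$, which multiplies $n$ by $p_\lambda$. An instruction of the second kind gives the rule $(i,p_\lambda,0;\,i',1,0)$, which divides multiples of $p_\lambda$ by $p_\lambda$, and the rules $(i,p_\lambda,r;\,i'',p_\lambda,r)$ for $1\le r<p_\lambda$, which leave $n$ unchanged. Let $J$ be the finite set of rules so obtained. Put
\[
v_*=(1,i_*),\qquad v(m)=(2^m,i_0).
\]
A configuration $v$ is \emph{accepted} if there are rules $j_1,\dots,j_\ell$, $\ell\ge0$, with $f_{j_\ell}\cdots f_{j_1}(v)=v_*$. Only four properties of the rules will be used.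
\begin{enumerate}
\item[(M1)] The domains of distinct rules are disjoint.
\item[(M2)] $v_*$ lies in the domain of no rule.
\item[(M3)] If $(n,i)\in\operatorname{dom}f_j$ and $n\ge1$, then the first coordinate of $f_j(n,i)$ is at least $1$.
\item[(M4)] $m\in K$ if and only if $v(m)$ is accepted.
\end{enumerate}
Property (M1) holds because the rules that start at a state $i$ come from one instruction and have distinct residues $r$ for one modulus $P$; (M2) holds because no rule starts at $i_*$; (M3) is read off the three kinds of rule. For (M4), note that $p_\lambda$ divides $n$ exactly when $a_\lambda>0$, so the rules follow the machine step by step from $v(m)$, and the machine reaches $i_*$ only with $n=1$.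

\subsection{The group $E$}
Let $\mathfrak B=\{x\}\cup\{t_i:i\in S\}$, and write $t_0=t_{i_0}$, $t_*=t_{i_*}$. For $v=(n,i)\in V$ put $W_v=x^nt_i\in F(\mathfrak B)$; the map $v\mapsto W_v$ is injective. Put $w=W_{v_*}=xt_*$. For a rule $j=(i,P,r;\,i',Q,r')$ put
\[
\tau_{j1}=x^P,\quad\tau_{j2}=x^rt_i,\qquad\sigma_{j1}=x^Q,\quad\sigma_{j2}=x^{r'}t_{i'} .
\]
These are nonempty positive words in $\mathfrak B$. The pairs $\tau_{j1},\tau_{j2}$ and $\sigma_{j1},\sigma_{j2}$ do not commute, so each is a basis of the subgroup it generates, and
\[
E=\langle F(\mathfrak B),\ s_j\ (j\in J)\mid s_j\sigma_{jk}s_j^{-1}=\tau_{jk}\ \ (k=1,2)\rangle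
\]
is a multiple HNN extension of $F(\mathfrak B)$. We write $F(s)$ for the free group on the $s_j$. The associated subgroups see exactly the domain and the image of each rule.

\begin{lemma}\label{lem:domain}
Let $j\in J$ and $v\in V$. Then $W_v\in\langle\tau_{j1},\tau_{j2}\rangle$ if and only if $v\in\operatorname{dom}f_j$, and $W_v\in\langle\sigma_{j1},\sigma_{j2}\rangle$ if and only if $v\in\operatorname{im}f_j$. If $v\in\operatorname{dom}f_j$, then $s_j^{-1}W_vs_j=W_{f_j(v)}$ in $E$.
\end{lemma}

\begin{proof}
For the first two claims we show, for $P\ge1$ and $r\in\mathbb Z$, that $x^nt_{i'}\in\langle x^P,x^rt_i\rangle$ if and only if $i'=i$ and $n\equiv r\pmod P$. If $i'\ne i$, then $x^nt_{i'}$ is not even in $\langle x,t_i\rangle$. If $i'=i$, apply the automorphism of $\langle x\rangle*\langle t_i\rangle$ that fixes $x$ and sends $t_i$ to $x^{-r}t_i$. It carries $x^nt_i$ to $x^{n-r}t_i$ and the subgroup to $\langle x^P,t_i\rangle$, which consists of the elements whose normal form has all $x$-syllables in $\langle x^P\rangle$. So membership holds if and only if $P$ divides $n-r$. For the last claim, if $v=(Pu+r,i)$, then $W_v=\tau_{j1}^u\tau_{j2}$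 and $s_j^{-1}W_vs_j=\sigma_{j1}^u\sigma_{j2}=W_{(Qu+r',i')}$.
\end{proof}

A group can undo any step, so conjugation in $E$ runs the machine both forward and backward. The next lemma shows that a reduced conjugation that ends at $w$ never goes backward. This is the only place where (M1) and (M2) are used.

\begin{lemma}\label{lem:E}
Let $v\in V$ and $y\in F(s)$ satisfy $y^{-1}W_vy=w$ in $E$. Then $y=s_{j_1}\cdots s_{j_\ell}$ for rules with $f_{j_\ell}\cdots f_{j_1}(v)=v_*$. In particular $v$ is accepted, and if $v=v_*$, then $y=1$.
\end{lemma}

\begin{proof}
Write $y=s_{j_1}^{\epsilon_1}\cdots s_{j_\ell}^{\epsilon_\ell}$ as a reduced word. The word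
\[
s_{j_\ell}^{-\epsilon_\ell}\cdots s_{j_1}^{-\epsilon_1}\;W_v\;s_{j_1}^{\epsilon_1}\cdots s_{j_\ell}^{\epsilon_\ell}\;w^{-1}
\]
is trivial in $E$. If $\ell\ge1$, it contains a pinch, and since $y$ is reduced the pinch is $s_{j_1}^{-\epsilon_1}W_vs_{j_1}^{\epsilon_1}$. If $\epsilon_1=1$, then $W_v\in\langle\tau_{j_11},\tau_{j_12}\rangle$; if $\epsilon_1=-1$, then $W_v\in\langle\sigma_{j_11},\sigma_{j_12}\rangle$. By Lemma~\ref{lem:domain}, in both cases $v_1=f_{j_1}^{\epsilon_1}(v)$ is defined and the pinch equals $W_{v_1}$. Repeating this, we obtain $v=v_0,v_1,\dots,v_\ell$ with $v_\mu=f_{j_\mu}^{\epsilon_\mu}(v_{\mu-1})$ and $W_{v_\ell}=w$ in $E$, hence in $F(\mathfrak B)$, so that $v_\ell=v_*$.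

It remains to show that all $\epsilon_\mu$ equal $1$. If $\epsilon_\mu=-1$, then $v_\mu\in\operatorname{dom}f_{j_\mu}$. So $\epsilon_\ell\ne-1$ by (M2). If some sign were $-1$, there would be $\mu<\ell$ with $\epsilon_\mu=-1$ and $\epsilon_{\mu+1}=1$. Then $v_\mu$ lies in the domains of both $f_{j_\mu}$ and $f_{j_{\mu+1}}$, so $j_\mu=j_{\mu+1}$ by (M1), and $y$ contains $s_{j_\mu}^{-1}s_{j_\mu}$, contrary to its being reduced. Finally, if $v=v_*$, then $\ell=0$ by (M2).
\end{proof}

\section{The small cancellation group $G$}\label{sec:G}

\subsection{The presentation}
We now carry out Steps 2 and 3 of Section~\ref{sec:example} for the fixed machine. The generators of $G$ are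
\[
d_1,d_2;\qquad c_1,c_2;\qquad \zeta_1,\zeta_2;\qquad s_j\ (j\in J);\qquad b\in\mathfrak B .
\]
The letters $\zeta_1,\zeta_2$ play no part in the simulation; they are needed for immutability (see Remark~\ref{rem:zeta}). Let $\mathfrak A=\{c_1^{-1},c_2^{-1},\zeta_1,\zeta_2\}\cup\{s_j:j\in J\}$. The relations are, for $k\in\{1,2\}$,
\begin{align}
a^{-1}d_ka&=\alpha_{a,k}(d_1,d_2)&&(a\in\mathfrak A),\tag{R1}\\
bc_kb^{-1}&=\beta_{b,k}(c_1,c_2)&&(b\in\mathfrak B),\tag{R2}\\
s_j\sigma_{jk}s_j^{-1}&=\gamma_{jk}(c_1,c_2)\,\tau_{jk}&&(j\in J).\tag{R3}
\end{align}
To define the words $\alpha,\beta,\gamma$, number the relations $q=1,\dots,q_0$, fix an integer $L\ge2$, and let the word in the $q$-th relation be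
\[
\omega_q(z_1,z_2)=\prod_{e=1}^{L}z_1z_2^{(q-1)L+e},
\]
with $(z_1,z_2)=(d_1,d_2)$ in (R1) and $(z_1,z_2)=(c_1,c_2)$ in (R2) and (R3). These words are positive. The exponents of $z_2$, taken over all $q$ and $e$, are distinct and lie in $[1,q_0L]$, and $|\omega_q|\ge1+2+\dots+L\ge L^2/2$. For $q\ne q'$ the positive words $\omega_q\omega_{q'}$ and $\omega_{q'}\omega_q$ begin with $z_1z_2^{(q-1)L+1}z_1$ and $z_1z_2^{(q'-1)L+1}z_1$, so they differ. Hence
\begin{equation}\label{eq:basis}
\omega_q,\omega_{q'}\ \text{form a basis of a free subgroup of }F(z_1,z_2)\text{ for }q\ne q'.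
\end{equation}

Recall that the \emph{symmetrized set} of a set of cyclically reduced relators consists of all cyclic permutations of the relators and of their inverses, that a \emph{piece} is a common prefix of two distinct elements of this set, and that the presentation is $C'(1/6)$ if $|p|<|\rho|/6$ whenever a piece $p$ is a prefix of an element $\rho$ of the symmetrized set. A finite $C'(1/6)$ presentation admits Dehn's algorithm, so it defines a hyperbolic group.

\begin{lemma}\label{lem:sc}
For $L$ large the presentation of $G$ is $C'(1/6)$; hence $G$ is hyperbolic.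
\end{lemma}

\begin{proof}
The $q$-th relator is $\rho_q=\kappa_q\omega_q^{-1}$, where $\kappa_q$ is $a^{-1}d_ka$, $bc_kb^{-1}$ or $s_j\sigma_{jk}s_j^{-1}\tau_{jk}^{-1}$. Each $\kappa_q$ is reduced, and its first and last letters lie outside the alphabet of $\omega_q$, so $\rho_q$ is cyclically reduced. The numbers $q_0$ and $\ell_0=\max_q|\kappa_q|$ do not depend on $L$. View $\rho_q^{\pm1}$ as a cyclic word, the union of a $\kappa$-arc and an $\omega$-arc.

Call a word $(z_1z_2^ez_1)^{\pm1}$ with $e\ge1$ and $(z_1,z_2)\in\{(d_1,d_2),(c_1,c_2)\}$ a \emph{marker}. In the cyclic word $\rho_q^{\pm1}$, a letter $d_k^{\pm1}$ of the $\kappa$-arc has no neighbor among the $d$-letters, and a letter $c_k^{\pm1}$ of the $\kappa$-arc has no neighbor among the $c$-letters: in (R1) with $a=c_{k'}^{-1}$ the two $c$-letters are separated by $d_k$ on one side and by $\omega_q^{-1}$ on the other, and in the remaining cases the middle letter $d_k$ or $c_k$ is flanked by letters of another kind. So every occurrence of a marker lies in an $\omega$-arc. As the exponents $e$ are distinct, a given marker occurs in at most one of the cyclic words $\rho_q^{\pm1}$,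 and at one position. Two elements of the symmetrized set with a common prefix that contains a marker are therefore the same cyclic permutation of the same word. So a piece contains no marker.

Let $p$ be a piece that is a prefix of a cyclic permutation of $\rho_q^{\pm1}$. It meets the $\omega$-arc in at most two segments. A segment with two letters $z_1^{\pm1}$ would contain a marker, so each segment has at most one such letter and has length at most $1+2q_0L$. Thus $|p|\le2(1+2q_0L)+\ell_0$, which is less than $L^2/12\le|\rho_q|/6$ for $L$ large.
\end{proof}

We fix such an $L$.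

\subsection{$G$ as an amalgam}
Small cancellation gives hyperbolicity, but to control subgroups we need a second description of $G$. Define groups by the presentations
\begin{align*}
B&=\langle c_1,c_2,\mathfrak B\mid\text{(R2)}\rangle, & M_0&=\langle c_1,c_2,\mathfrak B,s_j\mid\text{(R2), (R3)}\rangle,\\
M&=M_0*F(\zeta_1,\zeta_2), & N&=\langle d_1,d_2,c_1,c_2,\zeta_1,\zeta_2,s_j\mid\text{(R1)}\rangle .
\end{align*}
The group $M$ runs the machine and $N$ absorbs the garbage. Let $C=F(c_1,c_2)$, $D=F(d_1,d_2)$, $Z=F(\zeta_1,\zeta_2)$, $X_0=C*F(s)$ and $X=X_0*Z$, so that $X$ is free on the $c_k$, $s_j$, $\zeta_k$. Killing $c_1,c_2$ turns (R2) into trivial relations and (R3) into the relations of $E$, so it defines a homomorphism $\pi\colon M_0\to E$.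

\begin{proposition}\label{prop:structure}
\begin{enumerate}
\item[(a)] The natural maps $X_0\to M_0$ and $X\to M$ are injective.
\item[(b)] The natural maps $D\to N$ and $X\to N$ are injective, and $D\cap X=1$ in $N$.
\item[(c)] The subgroup $A=\langle D,Z\rangle\le N$ is the multiple HNN extension
\[
\langle d_1,d_2,\zeta_1,\zeta_2\mid \zeta^{-1}d_k\zeta=\alpha_{\zeta,k}\ \ (\zeta\in\{\zeta_1,\zeta_2\},\ k=1,2)\rangle
\]
of $D$, and $A\cap X=Z$.
\item[(d)] $G=N*_XM$, and $G$ is torsion-free.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:basis}, $c_k\mapsto\beta_{b,k}$ is an isomorphism of $C$ onto a subgroup, so $B$ is a multiple HNN extension of $C$ with stable letters $b\in\mathfrak B$. Thus $C$ and $F(\mathfrak B)$ embed in $B$, and killing $C$ is a retraction $\pi_B\colon B\to F(\mathfrak B)$. Fix $j$. The subgroup $\langle\sigma_{j1},\sigma_{j2}\rangle$ is free on these elements and lies in $F(\mathfrak B)$, which $\pi_B$ fixes. The elements $\gamma_{j1}\tau_{j1}$ and $\gamma_{j2}\tau_{j2}$ are mapped by $\pi_B$ to the basis $\tau_{j1},\tau_{j2}$ of a free group, so they freely generate a subgroup on which $\pi_B$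 is injective. Hence $M_0$ is a multiple HNN extension of $B$ with stable letters $s_j$, and $\pi_B$ is injective on every associated subgroup. As $\pi_B$ kills $C$, every associated subgroup meets $C$ trivially.

Take a nonempty reduced word in the $c_k$ and $s_j$. If it involves no $s_j$, it is nontrivial in $C\le B\le M_0$. Otherwise, if it were trivial, it would contain a pinch $s_j^{\epsilon}cs_j^{-\epsilon}$ with $c\in C$ in an associated subgroup; then $c=1$, which is impossible in a reduced word. So $X_0$ embeds in $M_0$, and $X_0*Z$ embeds in $M_0*Z$.

(b) By \eqref{eq:basis}, $N$ is a multiple HNN extension of $D$ with stable letters $a\in\mathfrak A$, where $a^{-1}(\cdot)a$ maps $D$ isomorphically onto $\langle\alpha_{a,1},\alpha_{a,2}\rangle$. So $D$ embeds, and $X$ embeds as the free group on the stable letters. Killing $D$ is a retraction $N\to X$, so $D\cap X=1$.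

(c) The displayed group is the extension formed with only the stable letters $\zeta_1,\zeta_2$, so it embeds in $N$, with image $A$. The retraction $N\to X$ maps $A$ onto $Z$ and fixes $X$ pointwise, so $A\cap X\le Z$; the other inclusion holds by definition.

(d) By (a) and (b) the amalgam $N*_XM$ is defined, and joining the presentations of $N$ and $M$ along the common generators gives the presentation of $G$. The group $G$ is built from free groups by HNN extensions and amalgams, so it is torsion-free.
\end{proof}

From now on $C,D,Z,X_0,X,A,M_0,M,N$ are regarded as subgroups of $G$. Let $X_-\subset X$ be the submonoid generated by $c_1^{-1},c_2^{-1}$ and the $s_j$. By (R1), $a^{-1}Da\le D$ for each of these letters, and therefore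
\begin{equation}\label{eq:absorb}
\xi^{-1}D\xi\le D\qquad\text{for all }\xi\in X_- .
\end{equation}

\section{Detecting accepted configurations}\label{sec:detect}

\subsection{The machine inside $M$}
The first lemma runs the machine forward and keeps track of the signs in the garbage, so that \eqref{eq:absorb} applies.

\begin{lemma}\label{lem:forward}
Let $v=(n,i)$ with $n\ge1$, and let $f_{j_\ell}\cdots f_{j_1}(v)=v_*$. Then $W_v\,s_{j_1}\cdots s_{j_\ell}=\xi w$ in $M_0$ for some $\xi\in X_-$.
\end{lemma}

\begin{proof}
Let $C_+$ be the submonoid of $C$ generated by $c_1,c_2$. The words $\beta_{b,k}$ are positive, so $bC_+b^{-1}\subseteq C_+$ for $b\in\mathfrak B$, and hence $\tau C_+\tau^{-1}\subseteq C_+$ for every positive word $\tau$ in $\mathfrak B$.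

Consider one step. Let $j=(i,P,r;\,i',Q,r')$ and $v'=(Pu+r,i)$ with $Pu+r\ge1$. Since $r<P$ we have $u\ge0$, and $W_{v'}=\tau_{j1}^u\tau_{j2}$. In the product $(\gamma_{j1}\tau_{j1})^u\gamma_{j2}\tau_{j2}$ move each $\gamma$ to the far left, using $\tau\gamma=(\tau\gamma\tau^{-1})\tau$ with $\tau$ a non-negative power of $\tau_{j1}$. This gives $(\gamma_{j1}\tau_{j1})^u\gamma_{j2}\tau_{j2}=cW_{v'}$ with $c\in C_+$. By (R3) the left side equals $s_j\sigma_{j1}^u\sigma_{j2}s_j^{-1}=s_jW_{f_j(v')}s_j^{-1}$. So $W_{v'}s_j=c^{-1}s_jW_{f_j(v')}$ with $c^{-1}s_j\in X_-$.

By (M3) the first coordinate stays at least $1$ along the computation from $v$, so the step can be applied $\ell$ times, and $\xi$ is the product of the factors $c^{-1}s_j$.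
\end{proof}

The hypothesis $n\ge1$ keeps $u$ non-negative. For $u<0$ the garbage would have to pass letters $x^{-1}$, and $x^{-1}c_1x\notin C$: by Britton's lemma in $B$ this would need $c_1\in\langle\beta_{x,1},\beta_{x,2}\rangle$, whereas the exponent sum of $c_1$ on that subgroup is divisible by $L\ge2$.

Put $\hat s_j=ws_jw^{-1}$ and
\[
Y_0=\langle\hat s_j:j\in J\rangle=wF(s)w^{-1}\le M_0,\qquad Y=\langle Y_0,Z\rangle=Y_0*Z\le M .
\]
The group $Y$ is free of rank $|J|+2$ on the $\hat s_j$ and $\zeta_k$. For $v\in V$ put
\[
a_v=W_vw^{-1}\in M_0,\qquad g_v=a_v^{-1}d_1a_v\in G .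
\]
The $g_v$ are the test elements. The second lemma is the converse of the first, and it supplies the intersections needed for Lemma~\ref{lem:tree}. Both parts are proved by deleting the garbage and applying Lemma~\ref{lem:E}.

\begin{lemma}\label{lem:backward}
\begin{enumerate}
\item[(a)] If $v\in V$, $y\in Y$ and $a_vy\in X$, then $v$ is accepted.
\item[(b)] $X\cap Y_0=1$ and $X\cap Y=Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose first that $v\in V$ and $y_0\in F(s)$ satisfy $W_vy_0w^{-1}\in X_0$. Since $\pi(X_0)=F(s)$, we have $W_vy_0=y'w$ in $E$ for some $y'\in F(s)$. Killing $\mathfrak B$ is a retraction $E\to F(s)$, and it gives $y_0=y'$. So $y_0^{-1}W_vy_0=w$ in $E$, and by Lemma~\ref{lem:E}, $v$ is accepted, and $y_0=1$ if $v=v_*$.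

(a) The retraction $M\to M_0$ that kills $Z$ maps $X$ onto $X_0$, fixes $a_v$, and maps $y$ to an element $wy_0w^{-1}$ with $y_0\in F(s)$. So $a_v\cdot wy_0w^{-1}=W_vy_0w^{-1}$ lies in $X_0$.

(b) The case $v=v_*$ of the first paragraph says that $X_0\cap Y_0=1$. In the free product $M=M_0*Z$, the normal form of an element of $X=X_0*Z$ has its $M_0$-syllables in $X_0$, and that of an element of $Y=Y_0*Z$ has them in $Y_0$. An element of $X\cap Y$ thus has no $M_0$-syllable, so $X\cap Y=Z$, and $X\cap Y_0\le Z\cap M_0=1$.
\end{proof}

\subsection{The detection principle}
We state the key equivalence so that it covers both $F_0\le G$ and $H\le\Gamma$.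

\begin{proposition}\label{prop:detect}
Let $\Pi$ be the iterated amalgam of a segment of groups in which $N$ and $M$ are consecutive vertex groups joined by the edge group $X$, embedded as in $G$. Let $H^*\le\Pi$ be generated by a compatible family whose members $H_N\le N$ and $H_M\le M$ satisfy $D\le H_N$ and $Y_0\le H_M\le Y$. Then for $v=(n,i)$ with $n\ge1$, we have $g_v\in H^*$ if and only if $v$ is accepted.
\end{proposition}

\begin{proof}
Let $v$ be accepted, and write $W_vs_{j_1}\cdots s_{j_\ell}=\xi w$ as in Lemma~\ref{lem:forward}. With $\hat y=\hat s_{j_1}\cdots\hat s_{j_\ell}=ws_{j_1}\cdots s_{j_\ell}w^{-1}\in Y_0$ we have $a_v\hat y=\xi$, so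
\begin{equation}\label{eq:gv}
g_v=\hat y\,(\xi^{-1}d_1\xi)\,\hat y^{-1}.
\end{equation}
The middle factor lies in $D$ by \eqref{eq:absorb}, so $g_v\in\langle D,Y_0\rangle\le H^*$.

Conversely let $g=g_v\in H^*$, put $a=a_v$, and let $T^*\subseteq T$ be as in Lemma~\ref{lem:tree}. Since $a\in M$, the edge $a^{-1}[X]$ joins $[M]=a^{-1}[M]$ to the vertex $a^{-1}[N]$. The element $g=a^{-1}d_1a$ fixes $a^{-1}[N]$ because $d_1\in N$, and it does not fix $a^{-1}[X]$ because $d_1\notin X$ by Proposition~\ref{prop:structure}(b). So $a^{-1}[X]$ and $ga^{-1}[X]$ are distinct edges at $a^{-1}[N]$, and together they form the geodesic from $[M]$ to $g[M]$. Both ends of this geodesic lie in the subtree $T^*$, the second because $g\in H^*$. Hence $a^{-1}[X]$ is an edge of $T^*$, and by Lemma~\ref{lem:tree}(b), $a^{-1}[X]=h[X]$ for some $h\in H^*$. Comparing endpoints of the same type gives $h[M]=[M]$, so $h\in H^*\cap M=H_M\le Y$ by Lemma~\ref{lem:tree}(c). Also $ah$ fixes $[X]$, so $ah\in X$. By Lemma~\ref{lem:backward}(a), $v$ is accepted.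
\end{proof}

\begin{corollary}\label{cor:free}
The subgroup $F_0=\langle d_1,d_2,\hat s_j\ (j\in J)\rangle\le G$ equals $D*Y_0$, so it is free of rank $|J|+2$, and $g_{v(m)}\in F_0$ if and only if $m\in K$.
\end{corollary}

\begin{proof}
In $G=N*_XM$ the subgroups $D\le N$ and $Y_0\le M$ form a compatible family, because $D\cap X=1=Y_0\cap X$ by Proposition~\ref{prop:structure}(b) and Lemma~\ref{lem:backward}(b). Apply Lemma~\ref{lem:tree}(a), Proposition~\ref{prop:detect} and (M4).
\end{proof}

\begin{remark}
The distortion of $F_0$ can be seen directly. If $v=(n,i)$ with $n\geq1$ is accepted after $\ell$ steps, then $g_v$ has length at most $2n+7$ in $G$, while \eqref{eq:gv} is a reduced form in $D*Y_0$ and has length at least $2\ell+1$ in the basis of $F_0$. So the distortion of $F_0$ grows at least as fast as the running time of the machine.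
\end{remark}

\section{Attaching lattices: the groups $\Gamma$ and $H$}\label{sec:lattices}

To make the subgroup rigid we place its generators inside groups that have only finitely many homomorphisms, up to conjugacy, to any hyperbolic group. These groups must be attached to $G$ along subgroups that satisfy the hypotheses of the combination theorem (H4). This section prepares the attaching subgroups on both sides.

\subsection{The lattice}
The group $\mathrm{Sp}(2,1)$ acts properly and transitively by isometries on the quaternionic hyperbolic plane, a contractible, negatively curved symmetric space. It has cocompact lattices (Borel), and these have torsion-free subgroups of finite index (Selberg). Let $\Lambda$ be a torsion-free cocompact lattice in $\mathrm{Sp}(2,1)$. It acts freely and cocompactly on the symmetric space, so it is hyperbolic and is the fundamental group of a closed aspherical manifold; in particular it is of type F. It has property (T) (Kostant). It is non-elementary, because an infinite torsion-free virtually cyclic group is $\mathbb Z$, which does not have property (T).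

We use property (T) in one form only. A symmetric function $\Theta$ on pairs of points of a set, vanishing on the diagonal, is \emph{conditionally of negative type} if $\sum_{\mu,\mu'}\eta_\mu\eta_{\mu'}\Theta(y_\mu,y_{\mu'})\le0$ for all finite families of points $y_\mu$ and real numbers $\eta_\mu$ with $\sum\eta_\mu=0$. A function $\psi$ on a group is conditionally of negative type if $(g,g')\mapsto\psi(g^{-1}g')$ is. By Delorme's theorem, on a group with property (T) every such function is bounded.

\begin{lemma}\label{lem:malnormal}
For every $r\ge2$ the group $\Lambda$ contains a malnormal quasiconvex free subgroup of rank $r$.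
\end{lemma}

\begin{proof}
By (H5), $\Lambda$ contains a malnormal quasiconvex subgroup $F=F(a,b)$. It suffices to find a malnormal subgroup $F'\le F$ of rank $r$. Indeed, if $F'\cap gF'g^{-1}\ne1$ with $g\in\Lambda$, then $g\in F$ and hence $g\in F'$; and $F'$, being finitely generated, is undistorted in the free group $F$, hence in $\Lambda$, so it is quasiconvex by (H2).

Let $\mathcal S$ be the directed labeled graph with vertices $0,1,\dots,2^{2r}$, a $b$-edge from $m$ to $m+1$ for each $m<2^{2r}$, and an $a$-edge from $2^q$ to $2^{r+q}$ for $1\le q\le r$. It is \emph{folded}: no two edges with the same label share their initial or their terminal vertex. Let $F'$ be the subgroup of labels of loops at $0$; it is free on the $r$ elements $b^{2^q}ab^{-2^{r+q}}$. Let $\tilde{\mathcal S}$ be the cover of the rose with petals $a,b$ that corresponds to $F'$; its vertices are the cosets $F'g$, and a word $h$ labels a path from $F'g$ to $F'gh$. Because $\mathcal S$ is folded, it is a subgraph of $\tilde{\mathcal S}$, and $\tilde{\mathcal S}$ is obtained from it by attaching trees at single vertices. In particular every cyclically reduced loop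 of $\tilde{\mathcal S}$ lies in $\mathcal S$.

Let $\mathcal P$ be the graph whose vertices are the pairs $(m,m')$ of distinct vertices of $\mathcal S$ and whose edges are the pairs of distinct edges with equal labels. We claim that $\mathcal P$ is a forest. The $b$-edges join $(m,m')$ to $(m+1,m'+1)$, so they form disjoint segments, one for each value of the difference $m-m'\ne0$. The $a$-edges join $(2^q,2^{q'})$ to $(2^{r+q},2^{r+q'})$ for $q\ne q'$, so the endpoints of $a$-edges are points $(2^e,2^{e'})$ with $e\ne e'$, and each such point is an endpoint of at most one $a$-edge, once. The difference $2^e-2^{e'}=\pm2^{\min(e,e')}(2^{|e-e'|}-1)$ determines the ordered pair $(e,e')$. So each segment carries at most one endpoint of an $a$-edge, and every component of $\mathcal P$ is a segment or two segments joined by one $a$-edge.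

Now suppose that $1\ne h\in F'\cap gF'g^{-1}$ with $g\in F\setminus F'$. Then $h$ labels loops at the distinct vertices $F'$ and $F'g^{-1}$. Write $h=zh_0z^{-1}$ with $h_0$ nonempty and cyclically reduced. Then $h_0$ labels cyclically reduced loops at the distinct vertices $F'z$ and $F'g^{-1}z$, and these loops lie in $\mathcal S$. Right multiplication permutes the cosets, so at each moment the two loops are at distinct vertices. Together they form a nonempty reduced loop in the forest $\mathcal P$, which is impossible.
\end{proof}

\subsection{A quasiconvex subgroup of $D$}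
One would like to attach a lattice along $D$, but $D$ is distorted in $G$: the element $\zeta_1^{-n}d_1\zeta_1^n$ has length at most $2n+1$ in $G$, and by (R1) it is a positive word of length at least $(L^2/2)^n$ in $d_1,d_2$. We attach along high powers of $d_1$ and $d_2$ instead. Uniqueness of roots will make this loss harmless.

\begin{lemma}\label{lem:D0}
There is $n_0\ge1$ such that $D_0=\langle d_1^{n_0},d_2^{n_0}\rangle$, a free group of rank $2$, is quasiconvex in $G$.
\end{lemma}

\begin{proof}
The four boundary points $d_1^{\pm\infty},d_2^{\pm\infty}$ are distinct: by (H3), $d_k^{+\infty}\ne d_k^{-\infty}$, and a point fixed by both $d_1$ and $d_2$ among these would put them in a cyclic group, whereas they do not commute. We claim that there is $\kappa$ such that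
\begin{equation}\label{eq:kappa}
(d_k^{\epsilon n}\,|\,d_{k'}^{\epsilon'n'})_1\le\kappa\qquad\text{for all }n,n'\ge1,\ \epsilon,\epsilon'=\pm1,\ (k,\epsilon)\ne(k',\epsilon').
\end{equation}
Otherwise, for some fixed $(k,\epsilon)\ne(k',\epsilon')$ the products tend to infinity along sequences $n_\mu,n'_\mu$. As $(y|z)_1\le\min\{|y|,|z|\}$, both sequences of exponents tend to infinity, and then $d_k^{\epsilon\infty}=d_{k'}^{\epsilon'\infty}$, a contradiction.

Let $\delta$ be as in \eqref{eq:four} for $G$ and choose $n_0$ with $|d_k^{n_0}|\ge2\kappa+2\delta+1$ for $k=1,2$. Let $y_0=1,y_1,\dots,y_n$ be the successive prefixes of a reduced word of length $n\geq1$ in $d_1^{\pm n_0},d_2^{\pm n_0}$. Then $d(y_{\mu-1},y_\mu)\ge2\kappa+2\delta+1$. Also $(y_{\mu-1}|y_{\mu+1})_{y_\mu}\le\kappa$: translating by $y_\mu^{-1}$ turns this into the product at $1$ of the inverse of the $\mu$-th letter and the $(\mu+1)$-st letter, which are distinct as the word is reduced, so \eqref{eq:kappa} applies.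

We show by induction that $(y_0|y_{\mu+1})_{y_\mu}\le\kappa+\delta$ for $1\le\mu<n$. For $\mu=1$ this was just proved. If it holds for $\mu-1\ge1$, then
\[
(y_0|y_{\mu-1})_{y_\mu}=d(y_{\mu-1},y_\mu)-(y_0|y_\mu)_{y_{\mu-1}}\ge\kappa+\delta+1 .
\]
By \eqref{eq:four}, $\min\{(y_{\mu-1}|y_0)_{y_\mu},(y_0|y_{\mu+1})_{y_\mu}\}\le(y_{\mu-1}|y_{\mu+1})_{y_\mu}+\delta\le\kappa+\delta$, so the second term is at most $\kappa+\delta$. Consequently
\[
d(y_0,y_{\mu+1})=d(y_0,y_\mu)+d(y_\mu,y_{\mu+1})-2(y_0|y_{\mu+1})_{y_\mu}\ge d(y_0,y_\mu)+1,
\]
and $d(y_0,y_n)\ge n$. So $D_0$ is free on $d_1^{n_0},d_2^{n_0}$ and undistorted, and (H2) applies.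
\end{proof}

\subsection{Definition and structure of $\Gamma$ and $H$}
Let $\Lambda_1,\Lambda_2$ be copies of $\Lambda$. Using Lemma~\ref{lem:malnormal}, identify $D_0$ with a malnormal quasiconvex free subgroup of rank $2$ of $\Lambda_1$, and $Y$ with one of rank $|J|+2$ of $\Lambda_2$. Put
\[
\Gamma'=\Lambda_1*_{D_0}G,\qquad\Gamma=\Gamma'*_Y\Lambda_2,\qquad H=\langle\Lambda_1,\ d_1,d_2,\ \Lambda_2\rangle\le\Gamma .
\]
Since $D_0\le N$ and $Y\le M$, we have $\Gamma=\Lambda_1*_{D_0}N*_XM*_Y\Lambda_2$; see Figure~\ref{fig:segments}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.6,yscale=1.6]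
\node at (-0.5,1) {$\Gamma:$};
\node at (-0.5,0) {$H:$};
\node (a1) at (0,1) {$\Lambda_1$};
\node (a2) at (1,1) {$N$};
\node (a3) at (2,1) {$M$};
\node (a4) at (3,1) {$\Lambda_2$};
\node (b1) at (0,0) {$\Lambda_1$};
\node (b2) at (1,0) {$A$};
\node (b3) at (2,0) {$Y$};
\node (b4) at (3,0) {$\Lambda_2$};
\draw (a1) -- node[above] {$D_0$} (a2);
\draw (a2) -- node[above] {$X$} (a3);
\draw (a3) -- node[above] {$Y$} (a4);
\draw (b1) -- node[below] {$D_0$} (b2);
\draw (b2) -- node[below] {$Z$} (b3);
\draw (b3) -- node[below] {$Y$} (b4);
\draw[->,dashed] (b1) -- (a1);
\draw[->,dashed] (b2) -- (a2);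
\draw[->,dashed] (b3) -- (a3);
\draw[->,dashed] (b4) -- (a4);
\end{tikzpicture}
\caption{The group $\Gamma$ (top) and its subgroup $H$ (bottom) as iterated amalgams. Vertex groups are at the nodes and amalgamated subgroups on the edges; dashed arrows are inclusions. The middle edge of the top row is the small cancellation group $G=N*_XM$. Each edge group in the bottom row is the intersection of the edge group above it with either adjacent vertex group of the bottom row.}
\label{fig:segments}
\end{figure}

\begin{proposition}\label{prop:hyp}
The group $\Gamma$ is torsion-free and hyperbolic.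
\end{proposition}

\begin{proof}
It is an iterated amalgam of torsion-free groups. The subgroup $D_0$ is quasiconvex in $G$ and in $\Lambda_1$ and malnormal in $\Lambda_1$, so $\Gamma'$ is hyperbolic by (H4). For the second amalgam we need $Y$ to be quasiconvex in $\Gamma'$. Killing $d_1,d_2,c_1,c_2$ and $\mathfrak B$ makes both sides of each relation (R1)--(R3) trivial, so it defines a homomorphism from $G$ to the free group on the $s_j$ and $\zeta_k$. It sends $\hat s_j$ to $s_j$ and $\zeta_k$ to $\zeta_k$, so it restricts to an isomorphism on $Y$. It kills $D_0$, so it extends to $\Gamma'$ by killing $\Lambda_1$. Thus $Y$ is a retract of $\Gamma'$. A retraction increases word length by at most a constant factor, so $Y$ is undistorted, hence quasiconvex, in $\Gamma'$. As $Y$ is quasiconvex and malnormal in $\Lambda_2$, (H4) applies again.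
\end{proof}

\begin{proposition}\label{prop:H}
We have $H=\Lambda_1*_{D_0}A*_Z\Lambda_2$, the group $H$ is of type F, and $g_{v(m)}\in H$ if and only if $m\in K$.
\end{proposition}

\begin{proof}
The subgroups $\Lambda_1,A,Y,\Lambda_2$ of the vertex groups $\Lambda_1,N,M,\Lambda_2$ form a compatible family. At the edge $D_0$ both intersections are $D_0$, as $D_0\le D\le A$. At the edge $X$ we have $A\cap X=Z=Y\cap X$ by Proposition~\ref{prop:structure}(c) and Lemma~\ref{lem:backward}(b). At the edge $Y$ both intersections are $Y$. The family generates $H$, because $A=\langle d_1,d_2,Z\rangle$ and $Z\le Y\le\Lambda_2$. By Lemma~\ref{lem:tree}(a), $H=\Lambda_1*_{D_0}A*_ZY*_Y\Lambda_2=\Lambda_1*_{D_0}A*_Z\Lambda_2$.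

An amalgam or HNN extension of groups of type F along groups of type F is of type F: finite aspherical complexes glued by mapping cylinders along $\pi_1$-injective maps form a finite aspherical complex. Finitely generated free groups and $\Lambda$ are of type F. So is $A$, by Proposition~\ref{prop:structure}(c), and hence so is $H$.

The last claim is Proposition~\ref{prop:detect}, with $H_N=A\ge D$ and $H_M=Y$, together with (M4).
\end{proof}

\section{Embeddings of $H$ into hyperbolic groups}\label{sec:immutable}

We first bound the restrictions of an embedding to $\Lambda_1$ and $\Lambda_2$, by the limiting argument of Bestvina and Paulin, and then show that the two restrictions can be glued in at most one way.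

\begin{proposition}\label{prop:T}
Let $\Lambda$ be a finitely generated group with property (T) and let $\Delta$ be a hyperbolic group. There are only finitely many conjugacy classes of homomorphisms $\Lambda\to\Delta$.
\end{proposition}

\begin{proof}
Fix a finite generating set $\mathcal Z$ of $\Lambda$ and a Cayley graph $\mathcal C$ of $\Delta$, a geodesic metric space on which \eqref{eq:four} holds for some $\delta$. Suppose that $\varphi_1,\varphi_2,\dots\colon\Lambda\to\Delta$ are pairwise non-conjugate, and put
\[
\lambda_n=\min_{y\in\Delta}\ \max_{z\in\mathcal Z}\ d(y,\varphi_n(z)y).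
\]
Replacing $\varphi_n$ by $y^{-1}\varphi_n(\cdot)y$ for a minimizing $y$, we may assume that the minimum is attained at $y=1$. If $\lambda_n\le R$, then $\varphi_n$ maps $\mathcal Z$ into the finite ball of radius $R$; the $\varphi_n$ are distinct, so this happens for finitely many $n$. Thus $\lambda_n\to\infty$.

Fix a non-principal ultrafilter $\mathcal U$ on $\mathbb N$. Let $\mathcal T$ be the ultralimit of the rescaled pointed spaces $(\mathcal C,\lambda_n^{-1}d,1)$: its points are classes of sequences $(y_n)$ with $\lambda_n^{-1}d(1,y_n)$ bounded, the distance is $\lim_{\mathcal U}\lambda_n^{-1}d(y_n,y_n')$, and sequences at distance $0$ are identified. An ultralimit of geodesic spaces is complete and geodesic, and $\mathcal T$ satisfies \eqref{eq:four} with constant $\lim\delta/\lambda_n=0$. So $\mathcal T$ is a complete $\mathbb R$-tree. An element $g\in\Lambda$ of word length $\ell$ has $d(1,\varphi_n(g))\le\ell\lambda_n$, so $g\cdot(y_n)=(\varphi_n(g)y_n)$ defines an isometric action of $\Lambda$ on $\mathcal T$.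

This action has no global fixed point. Every point of $\mathcal T$ is represented by a sequence of vertices $y_n\in\Delta$, since $\lambda_n^{-1}\to0$. For each $n$ some $z\in\mathcal Z$ has $d(y_n,\varphi_n(z)y_n)\ge\lambda_n$, and as $\mathcal Z$ is finite, one $z$ serves for $\mathcal U$-almost all $n$. This $z$ moves the point by at least $1$.

On the other hand, the metric of an $\mathbb R$-tree is conditionally of negative type. Given points $o,y_1,\dots,y_\ell$, let $\chi_\mu$ be the indicator function of the arc $[o,y_\mu]$ in the finite tree that these arcs span, with its length measure. Then $d(y_\mu,y_{\mu'})=\|\chi_\mu-\chi_{\mu'}\|_2^2$, and for $\sum\eta_\mu=0$ we get $\sum\eta_\mu\eta_{\mu'}d(y_\mu,y_{\mu'})=-2\|\sum\eta_\mu\chi_\mu\|_2^2\le0$. Hence $\psi(g)=d(o,go)$, which satisfies $\psi(g^{-1}g')=d(go,g'o)$, is conditionally of negative type on $\Lambda$, and it is bounded by Delorme's theorem. A bounded subset of a complete $\mathbb R$-tree has a unique circumcenter, the center of the smallest closed ball containing it. The circumcenter of the orbit $\Lambda o$ is a global fixed point, a contradiction.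
\end{proof}

\begin{proposition}\label{prop:immutable}
Let $\Delta$ be a torsion-free hyperbolic group. There are only finitely many conjugacy classes of injective homomorphisms $H\to\Delta$.
\end{proposition}

\begin{proof}
Let $\Psi_1$ and $\Psi_2$ be finite sets of representatives of the conjugacy classes of homomorphisms $\Lambda_1\to\Delta$ and $\Lambda_2\to\Delta$. Every injective homomorphism $H\to\Delta$ is conjugate to an injective $\phi$ with
\begin{equation}\label{eq:norm}
\phi|_{\Lambda_2}=\psi_2,\qquad\phi|_{\Lambda_1}=g\,\psi_1(\cdot)\,g^{-1}
\end{equation}
for some $\psi_1\in\Psi_1$, $\psi_2\in\Psi_2$, $g\in\Delta$. We show that for each pair $(\psi_1,\psi_2)$ there is at most one such $\phi$, so that there are at most $|\Psi_1||\Psi_2|$ classes. The unknowns are $\phi(d_1),\phi(d_2)$ and $g$. Let $(\phi,g)$ and $(\phi',g')$ both satisfy \eqref{eq:norm}, with $\phi,\phi'$ injective.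

\emph{The elements $d_k$.} Since $d_k^{n_0}\in D_0\le\Lambda_1$, both $g^{-1}\phi(d_k)g$ and $g'^{-1}\phi'(d_k)g'$ are $n_0$-th roots of $\psi_1(d_k^{n_0})$, which is nontrivial as $\phi$ is injective. By Lemma~\ref{lem:roots} they are the same element $\varepsilon_k$. The elements $\varepsilon_1,\varepsilon_2$ do not commute, because $d_1,d_2$ do not and $\phi$ is injective.

\emph{The elements $\zeta_1,\zeta_2$.} Let $\zeta\in\{\zeta_1,\zeta_2\}$. It lies in $Y\le\Lambda_2$, so $\phi(\zeta)=\phi'(\zeta)=\psi_2(\zeta)$. Put $\rho=g^{-1}\psi_2(\zeta)g$ and $\rho'=g'^{-1}\psi_2(\zeta)g'$. Apply $\phi$ to the relation $\zeta^{-1}d_k\zeta=\alpha_{\zeta,k}(d_1,d_2)$, which holds in $H$, and conjugate by $g$; do the same with $\phi'$ and $g'$. This gives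
\[
\rho^{-1}\varepsilon_k\rho=\alpha_{\zeta,k}(\varepsilon_1,\varepsilon_2)=\rho'^{-1}\varepsilon_k\rho'\qquad(k=1,2).
\]
So $\rho'\rho^{-1}$ commutes with $\varepsilon_1$ and $\varepsilon_2$, and $\rho=\rho'$ by Lemma~\ref{lem:roots}.

\emph{The element $g$.} The equality $\rho=\rho'$ says that $g'g^{-1}$ commutes with $\psi_2(\zeta)$. This holds for $\zeta=\zeta_1$ and $\zeta=\zeta_2$, and $\psi_2(\zeta_1),\psi_2(\zeta_2)$ do not commute as $\phi$ is injective. So $g=g'$ by Lemma~\ref{lem:roots}.

Hence $\phi$ and $\phi'$ agree on $\Lambda_1$, on $\Lambda_2$ and on $d_1,d_2$, which generate $H$.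
\end{proof}

\begin{remark}\label{rem:zeta}
The letters $\zeta_1,\zeta_2$ generate the edge group $Z$ that ties the two halves of $H=(\Lambda_1*_{D_0}A)*_Z\Lambda_2$ together, and two of them are needed. Suppose that a finitely generated subgroup of a torsion-free hyperbolic group splits as $H_1*_\Sigma H_2$ with $H_1,H_2$ non-abelian and $\Sigma$ trivial or cyclic. Choose $p\in H_1\setminus\{1\}$ centralizing $\Sigma$, and let $\phi_n$ be the automorphism that is the identity on $H_1$ and conjugation by $p^n$ on $H_2$. If $\phi_n=g\phi_{n'}(\cdot)g^{-1}$, then $g$ centralizes $H_1$, so $g=1$ by Lemma~\ref{lem:roots}; then $p^{n-n'}$ centralizes $H_2$, so $n=n'$. Such a subgroup is not immutable.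
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

The word
\[
g_{v(m)}=\big(x^{2^m}t_0t_*^{-1}x^{-1}\big)^{-1}\,d_1\,\big(x^{2^m}t_0t_*^{-1}x^{-1}\big)
\]
in the generators of $G$ is computable from $m$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $\Gamma$ is torsion-free and hyperbolic by Proposition~\ref{prop:hyp}. The subgroup $H$ is generated by the finite set $\mathcal A$ consisting of $d_1,d_2$ and finite generating sets of $\Lambda_1$ and $\Lambda_2$. It is of type F by Proposition~\ref{prop:H} and immutable by Proposition~\ref{prop:immutable} with $\Delta=\Gamma$. By Proposition~\ref{prop:H}, $g_{v(m)}\in H$ if and only if $m\in K$, and $K$ is not recursive, so the membership set of $H$ is not recursive. An algorithm for the class, run with the fixed input $\mathcal A$, would decide this set. A presentation of $H$ and the list $\phi_1,\dots,\phi_n$ are a fixed finite amount of data that can be built into the algorithm, so supplying them changes nothing.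
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The presentation of $G$ is finite and $C'(1/6)$ by Lemma~\ref{lem:sc}, and $G$ is torsion-free by Proposition~\ref{prop:structure}(d). By Corollary~\ref{cor:free}, $F_0$ is free of finite rank and its membership set is not recursive. A recursive bound on the distortion of $F_0$ would make it recursive, by (H1) and the finite search described in Section~\ref{sec:intro}.

(2) The membership set of a finitely generated subgroup of a finitely presented group is recursively enumerable: list all words in the generators of the subgroup and all consequences of the relations. The set $K$ is the preimage, under the computable map $m\mapsto g_{v(m)}$, of the membership set of $H$ in $\Gamma$ and of that of $F_0$ in $G$. Since $K$ is many-one complete, so are these two sets.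

(3) The first statement is Proposition~\ref{prop:immutable}. Let $\hat\Gamma$ be a torsion-free hyperbolic group containing $\Gamma$. Then $H$ is immutable in $\hat\Gamma$ and is still of type F. Fix words in the generators of $\hat\Gamma$ for the generators of $\Gamma$. Substituting them turns an algorithm for membership in $H\le\hat\Gamma$ into one for $H\le\Gamma$, so there is none.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BF}
Bestvina and Feighn, J. Diff. Geom. \textbf{35} (1992).

\bibitem{GW}
Daniel Groves and Henry Wilton, \emph{Conjugacy classes of solutions to equations and inequations over hyperbolic groups}, arXiv:0710.1892 (2007).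

\bibitem{Kap}
I. Kapovich, Math. Proc. Camb. Phil. Soc. \textbf{127} (1999), 461--486.

\bibitem{KM}
Kharlampovich and Myasnikov, Trans. AMS \textbf{350} (1998).

\end{thebibliography}
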